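\title{Plain and inverse identities of finite inverse semigroups}

\begin{abstract}
The identities of an inverse semigroup can be written with multiplication alone or with multiplication and inversion. We prove that a finite inverse semigroup has a finite basis of identities in the first language if and only if it has one in the second, and that this happens exactly when all its local submonoids are Clifford semigroups. The main step is the construction, for all $m$ and $n$, of a finite inverse semigroup that lies outside the variety generated by the symmetric inverse semigroup $I_m$, although all its $n$-generated inverse subsemigroups lie in the variety generated by the six-element Brandt monoid $B_2^1$. The construction rests on the Hales--Jewett theorem. It follows that a subvariety of a variety generated by a finite inverse semigroup is finitely based if and only if it does not contain $B_2^1$.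
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A semigroup $S$ is \emph{inverse} if every $a\in S$ has a unique inverse, that is, a unique $b\in S$ with $aba=a$ and $bab=b$; one writes $b=a^{-1}$. Such an $S$ is a semigroup, and it is also an algebra of type $(2,1)$ with operations $(x,y)\mapsto xy$ and $x\mapsto x^{-1}$. Accordingly it has two equational theories. A \emph{plain identity} is an identity $u=v$ between terms built from variables by multiplication only; an \emph{inverse identity} is an identity between terms built with multiplication and inversion. We say that $S$ has a \emph{finite basis of plain identities} if some finite set of plain identities of $S$ implies all of them in the equational logic of semigroups, and a \emph{finite basis of inverse identities} if some finite set of inverse identities of $S$ implies all of them in the equational logic of algebras of type $(2,1)$. The following question comes from Volkov's paper~\cite{Volkov}.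

\medskip
\noindent\emph{Is it true, for every finite inverse semigroup $S$, that $S$ has a finite basis of plain identities if and only if it has a finite basis of inverse identities?}
\medskip

Neither implication is formal. A finite basis of inverse identities may derive a plain identity through terms that contain inverses, and a finite basis of plain identities does not mention inverses at all. If every element of $S$ lies in a subgroup, then $S$ satisfies $x^{-1}=x^{k}$ for a suitable $k\ge1$, each language translates into the other, and the two properties coincide. The translation breaks down already for the \emph{Brandt semigroup} $B_2$, which consists of $0$ and four elements $e_{ab}$, $a,b\in\{1,2\}$, with $e_{ab}e_{cd}=e_{ad}$ if $b=c$ and all other products equal to $0$: the inverse of $e_{12}$ is $e_{21}$, while the powers of $e_{12}$ are $e_{12}$ and $0$. The six-element \emph{Brandt monoid} $B_2^1$ is $B_2$ with an identity element $1$ adjoined. It governs the plain side of the question, by the following known result.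

\begin{theorem}\label{thm:plain}
A finite inverse semigroup $S$ has a finite basis of plain identities if and only if the semigroup variety generated by $S$ does not contain $B_2^1$.
\end{theorem}

So one has to decide whether $B_2^1$ also governs the inverse side. Kad\v{o}urek proved that the answer to the question is positive when all subgroups of $S$ are solvable, which suggests a positive answer in general. We prove it, using Theorem~\ref{thm:plain} but not Kad\v{o}urek's result.

Throughout, ``variety'' and $\operatorname{var}$ refer to inverse semigroups as algebras of type $(2,1)$, unless the word ``plain'' is added. A \emph{Clifford semigroup} is an inverse semigroup satisfying $xx^{-1}=x^{-1}x$. For an idempotent $e$ of $S$, the set $eSe$ is an inverse subsemigroup with identity element $e$, called a \emph{local submonoid}. Consider the identity in the variables $x,y$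
\begin{equation}\label{eq:sigma}
(exe)(exe)^{-1}=(exe)^{-1}(exe),\qquad\text{where } e \text{ stands for } yy^{-1}. \tag{$\sigma$}
\end{equation}
The elements $yy^{-1}$ are exactly the idempotents, so \eqref{eq:sigma} says that every local submonoid is Clifford.

\begin{theorem}\label{thm:A}
For a finite inverse semigroup $S$ the following are equivalent:
\begin{enumerate}
\item[(1)] $S$ has a finite basis of plain identities;
\item[(2)] $S$ has a finite basis of inverse identities;
\item[(3)] $S$ satisfies \eqref{eq:sigma}, that is, every local submonoid of $S$ is Clifford;
\item[(4)] $B_2^1\notin\operatorname{var}S$.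
\end{enumerate}
\end{theorem}

For example, finite groups satisfy (3), and so does $B_2$, whose local submonoids are $\{0\}$, $\{e_{11},0\}$ and $\{e_{22},0\}$. The monoid $B_2^1$ does not: put $y=1$ and $x=e_{12}$ in \eqref{eq:sigma}. Let $I_m$ be the inverse semigroup of all partial injections of $\{1,\dots,m\}$. For $m\ge2$ it contains $B_2^1$, so it has no finite basis in either language. The heart of the matter is the following theorem.

\begin{theorem}\label{thm:B}
For all $m,n\ge1$ there is a finite inverse semigroup $T\notin\operatorname{var}I_m$ all of whose inverse subsemigroups generated by at most $n$ elements lie in $\operatorname{var}B_2^1$. Hence every variety $\mathcal V$ with $B_2^1\in\mathcal V\subseteq\operatorname{var}I_m$ has no basis of identities in boundedly many variables; in particular it is not finitely based.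
\end{theorem}

The converse direction also holds for varieties, not only for single semigroups.

\begin{theorem}\label{thm:C}
Let $\mathcal V$ be any subvariety of a variety generated by a finite inverse semigroup. Then $\mathcal V$ is finitely based if and only if $B_2^1\notin\mathcal V$. If $B_2^1\in\mathcal V$, then no class $\mathcal K$ with $\operatorname{var}B_2^1\subseteq\mathcal K\subseteq\mathcal V$ can be axiomatized by universal sentences in boundedly many variables.
\end{theorem}

Two demands on the semigroup $T$ of Theorem~\ref{thm:B} pull against each other. It must violate an identity of $I_m$, a semigroup that contains the full symmetric group of degree $m$; and its small subsemigroups must be so simple that they satisfy all identities of $B_2^1$. The only fact about $I_m$ that we use is that $x^{m!}$ is idempotent. A Ramsey argument applies this one-variable fact to an identity in many variables: under every substitution, one of many products $x_{i_1}\cdots x_{i_d}$ becomes a power of a single element. Section~\ref{sec:color} gives a criterion for membership in $\operatorname{var}B_2^1$, Section~\ref{sec:system} defines $T$ and works out the smallest case,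 and Sections~\ref{sec:HJ} and~\ref{sec:local} verify the two demands. Sections~\ref{sec:div} and~\ref{sec:fb} produce finite bases in the absence of $B_2^1$, and Section~\ref{sec:end} assembles Theorems~\ref{thm:A} and~\ref{thm:C}.

\section{Inverse semigroups and their varieties}\label{sec:prelim}

We collect the standard facts that are used below.

\subsection*{Arithmetic}
In an inverse semigroup the idempotents commute, $(ab)^{-1}=b^{-1}a^{-1}$, $(a^{-1})^{-1}=a$, and $e^{-1}=e$ for idempotent $e$. Idempotents are ordered by $e\le f\iff ef=e$. If $e\le f$, then $aea^{-1}$ and $afa^{-1}$ are idempotents and $aea^{-1}\le afa^{-1}$. The order extends to a partial order on all elements: $a\le b$ if $a=eb$ for some idempotent $e$. A multiplicative map between inverse semigroups preserves inverses. For an idempotent $e$, the set $H_e=\{a: aa^{-1}=a^{-1}a=e\}$ is the largest subgroup with identity element $e$; in particular an inverse semigroup with only one idempotent is a group. If $N$ is an ideal of $K$, the \emph{Rees quotient} $K/N$ is the homomorphic image of $K$ obtained by collapsing $N$ to a zero.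

In a Clifford semigroup every element $a$ lies in the subgroup $H_{aa^{-1}}$, and idempotents are central: the Clifford identity applied to $ea$ gives $a^{-1}ea=eaa^{-1}=ea^{-1}a$, whence $ea=a(a^{-1}ea)=aea^{-1}a=ae$.

\subsection*{Partial injections}
For a set $V$, the \emph{symmetric inverse semigroup} $I_V$ consists of all bijections between subsets of $V$. Maps act on the right, so $s(\alpha\beta)=(s\alpha)\beta$ whenever the right side is defined. The empty map is the zero $0$. The idempotents of $I_V$ are the partial identities; they are ordered by inclusion of domains, and $\alpha\alpha^{-1}$ is the identity on $\operatorname{dom}\alpha$. The \emph{rank} of $\alpha$ is $|\operatorname{dom}\alpha|$, and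
\begin{equation}\label{eq:rank}
\operatorname{rank}(\alpha\beta)=|\operatorname{ran}\alpha\cap\operatorname{dom}\beta|\le\min(\operatorname{rank}\alpha,\operatorname{rank}\beta).
\end{equation}
We identify $B_2^1$ with the submonoid of $I_2$ consisting of $1$, $0$ and the rank-one maps $e_{ab}\colon a\mapsto b$. By the Wagner--Preston theorem every inverse semigroup $S$ embeds in $I_S$; so a finite one embeds in some $I_m$.

\begin{lemma}\label{lem:power}
If $x\in I_m$ and $d$ is a positive multiple of $m!$, then $x^d$ is idempotent.
\end{lemma}

\begin{proof}
Let $s\in\operatorname{dom}x^d$. Since $d\ge m$, the $m+1$ points $s,sx,\dots,sx^m$ are defined, and two of them coincide, say $sx^a=sx^b$ with $a<b$. By injectivity $s=sx^{c}$ with $c=b-a\in\{1,\dots,m\}$. As $c$ divides $d$, we get $sx^d=s$.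
\end{proof}

\subsection*{Varieties}
Inverse semigroups form a variety of type $(2,1)$, defined by the finite set $\Sigma_0$ consisting of associativity and
\[
xx^{-1}x=x,\qquad (x^{-1})^{-1}=x,\qquad (xy)^{-1}=y^{-1}x^{-1},\qquad xx^{-1}yy^{-1}=yy^{-1}xx^{-1}.
\]
Modulo $\Sigma_0$ every term equals a nonempty word in the variables and their inverses. By Birkhoff's theorems, $\operatorname{var}S$ is both the class of all models of the identities of $S$ and the closure of $S$ under homomorphic images, subalgebras and direct products, and a set of identities is a basis for $S$ exactly when its class of models is $\operatorname{var}S$. A variety is \emph{finitely based} if it is the class of models of a finite set of identities. An identity in $n$ variables that fails in an algebra fails in an $n$-generated subalgebra, so a variety is determined by its finitely generated members. Finally, let $S$ be finite. The free object of $\operatorname{var}S$ on $n$ generators is the subalgebra of $S^{S^n}$ generated by the $n$ projections $S^n\to S$. Hence: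
\begin{enumerate}
\item[(F)] every finitely generated member of $\operatorname{var}S$ is a homomorphic image of an inverse subsemigroup of a finite power of $S$; in particular it is finite.
\end{enumerate}

\section{Two-colorings and the variety of $B_2^1$}\label{sec:color}

How can one show that a semigroup of partial injections of $V$ satisfies all identities of $B_2^1$? Whenever two words in the generators give different maps, one must find a substitution into $B_2^1$ under which they take different values. Since $B_2^1$ acts on two points, such substitutions come from colorings of $V$ with two colors.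

Let $C\subseteq V$, and let $\varphi\colon V\to\{1,2\}$ take the value $2$ on $C$ and $1$ off $C$. For $h\in I_V$, the pairs $(s,sh)$ with $s\in\operatorname{dom}h$ are the \emph{edges} of $h$. An element $\alpha\in I_2$ \emph{covers} $h$ if $\varphi(s)\alpha$ is defined and equal to $\varphi(sh)$ for every edge $(s,sh)$. If $\alpha$ covers $h$ and $\beta$ covers $k$, then $\alpha\beta$ covers $hk$ and $\alpha^{-1}$ covers $h^{-1}$. A nonempty map is not covered by $0$, so two kinds of cover in $B_2^1$ remain. Say that $C$ \emph{cuts} a pair of points if it contains exactly one of them.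
\begin{itemize}
\item $h$ is \emph{$C$-constant} if $C$ cuts no edge of $h$; equivalently, $1$ covers $h$.
\item $h$ is \emph{$C$-homogeneous} if $\varphi$ is constant on $\operatorname{dom}h$, say with value $a$, and constant on $\operatorname{ran}h$, say with value $b$; equivalently, $e_{ab}$ covers $h$.
\end{itemize}
Both properties pass from $h$ to $h^{-1}$. A map of rank one is $C$-homogeneous for every $C$.

Let $A$ be an alphabet in which every letter denotes a nonempty element of $I_V$; different letters may denote the same map. The set $C$ is \emph{admissible} (for $A$) if every letter is $C$-constant or $C$-homogeneous. We say that $C$ \emph{separates} a point $v$ from a set $X$ if $C$ cuts every pair $(v,s)$ with $s\in X$.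

\begin{lemma}\label{lem:criterion}
Suppose that
\begin{enumerate}
\item[(S1)] every pair of distinct points of $V$ is cut by some admissible set;
\item[(S2)] for every $b\in A\cup A^{-1}$ and every $v\in V\setminus\operatorname{dom}b$ there is an admissible set $C$ such that $b$ is $C$-homogeneous and $C$ separates $v$ from $\operatorname{dom}b$.
\end{enumerate}
Then the inverse subsemigroup $T_A$ of $I_V$ generated by $A$ lies in $\operatorname{var}B_2^1$.
\end{lemma}

\begin{proof}
Take an identity of $B_2^1$ and a substitution of elements of $T_A$ for its variables. Writing these elements as words over $A\cup A^{-1}$, we obtain words $w,w'$ over $A\cup A^{-1}$ such that $w=w'$ is again an identity of $B_2^1$, the letters of $A$ being read as variables. We must show that $w$ and $w'$ denote the same map. Suppose not. After exchanging $w$ and $w'$ if necessary, there is $s\in V$ such that $t=sw$ is defined and either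
\begin{enumerate}
\item[(A)] $t'=sw'$ is defined and $t'\ne t$, or
\item[(B)] $sw'$ is undefined, so that $w'=w_1bw_2$ with $b\in A\cup A^{-1}$, the point $v=sw_1$ is defined ($v=s$ if $w_1$ is empty), and $v\notin\operatorname{dom}b$.
\end{enumerate}
Choose $C$ by (S1) for the pair $(t,t')$ in case (A), and by (S2) for $b$ and $v$ in case (B). For $h\in A$ let $\alpha(h)$ be the rank-one cover of $h$ if $h$ is $C$-homogeneous, and $\alpha(h)=1$ otherwise. As $C$ is admissible, $\alpha(h)$ covers $h$ in both cases. Extend $\alpha$ to words; then $\alpha(u)$ covers the map denoted by $u$, for every word $u$. Thus $\varphi(s)\alpha(w)=\varphi(t)$. In case (A), $\varphi(s)\alpha(w')=\varphi(t')\ne\varphi(t)$. In case (B), $\alpha(w_1)$ sends $\varphi(s)$ to $\varphi(v)$, while $\alpha(b)$ has rank one and is defined only at the common color of the points of $\operatorname{dom}b$, which is not $\varphi(v)$; so $\varphi(s)\alpha(w')$ is undefined. In both cases $\alpha(w)\ne\alpha(w')$ in $B_2^1$, a contradiction.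
\end{proof}

Homogeneity of $b$ in (S2) is what makes $\alpha(b)$ undefined somewhere; the cover $1$ would not detect that $v\notin\operatorname{dom}b$. Letters of rank one cost nothing: they do not restrict the admissible sets, and for them (S2) is a case of (S1).

\section{The semigroup of a line system, and the triangle}\label{sec:system}

A \emph{line system of length $d\ge2$} consists of a finite set $P$ of \emph{points} and a finite nonempty set $\mathcal L$ of \emph{lines}, each line $\ell$ being a sequence $\ell(1),\dots,\ell(d)$ of distinct points, such that
\begin{enumerate}
\item[(L1)] every point lies on a line;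
\item[(L2)] two distinct lines have at most one point in common.
\end{enumerate}
We write $i\in\ell$ if the point $i$ occurs in $\ell$. Let
\[
V=\{p,q\}\cup\bigcup_{\ell\in\mathcal L}V_\ell,\qquad V_\ell=\{v_{\ell,0},v_{\ell,1},\dots,v_{\ell,d}\},
\]
where all symbols denote distinct \emph{vertices}. We picture $V_\ell$ as a path: the pair $(v_{\ell,k-1},v_{\ell,k})$ is \emph{step $k$} of $\ell$, and its \emph{label} is the point $\ell(k)$. Define partial injections of $V$ as follows.
\begin{itemize}
\item For $i\in P$, the edges of $x_i$ are the steps with label $i$. There is exactly one on the path of each line through $i$, and by (L1) the map $x_i$ is nonempty.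
\item For $\ell\in\mathcal L$, the map $a_\ell$ sends $p\mapsto v_{\ell,0}$ and $q\mapsto v_{\ell,d}$.
\item The map $y$ sends $q\mapsto q$.
\end{itemize}
Let $T\subseteq I_V$ be the finite inverse semigroup generated by these maps. Using the same symbols as variables, put
\[
u_\ell=a_\ell\, x_{\ell(1)}x_{\ell(2)}\cdots x_{\ell(d)}\,a_\ell^{-1},\qquad
\varepsilon=\prod_{\ell\in\mathcal L}u_\ell\,yy^{-1}u_\ell^{-1},
\]
the product being taken in some fixed order, and consider the identity
\begin{equation}\label{eq:id}
\varepsilon\,yy^{-1}=\varepsilon .
\end{equation}
Under a substitution of partial injections, $u_\ell yy^{-1}u_\ell^{-1}$ becomes the identity on $\operatorname{dom}(u_\ell y)$, and $\varepsilon$ the identity on $\bigcap_\ell\operatorname{dom}(u_\ell y)$. So \eqref{eq:id} expresses an implication: if every $u_\ell$ carries $s$ into $\operatorname{dom}y$, then $s\in\operatorname{dom}y$.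

The letters $a_\ell$ serve two purposes. They let all the words $u_\ell$ start at the same vertex $p$ and end at the same vertex $q$ while the paths $V_\ell$ stay disjoint; and, since the same letter occurs at both ends, $u_\ell$ is idempotent as soon as $x_{\ell(1)}\cdots x_{\ell(d)}$ is.

\begin{lemma}\label{lem:idbasic}
\begin{enumerate}
\item[(a)] The identity \eqref{eq:id} fails in $T$.
\item[(b)] The two sides of \eqref{eq:id} are equal under every substitution into an inverse semigroup that makes $x_{\ell(1)}\cdots x_{\ell(d)}$ idempotent for at least one line $\ell$.
\end{enumerate}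
\end{lemma}

\begin{proof}
(a) In $T$ the word $u_\ell$ sends $p$ to $v_{\ell,0}$, then along the path to $v_{\ell,d}$, then to $q\in\operatorname{dom}y$. So $p\in\operatorname{dom}\varepsilon$, but $p\notin\operatorname{dom}y$.

(b) The element $u_\ell$ is idempotent, so $u_\ell yy^{-1}u_\ell^{-1}=u_\ell yy^{-1}\le yy^{-1}$. All factors of $\varepsilon$ are idempotents, hence $\varepsilon\le yy^{-1}$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,xscale=1.9,yscale=1.2,inner sep=2pt]
\node (p) at (0,0) {$p$};
\node (q) at (4,0) {$q$};
\foreach \yy/\nn/\fst/\snd in {1/1/1/2,0/2/2/3,-1/3/3/1}{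
  \node (a\nn) at (1,\yy) {$\bullet$};
  \node (b\nn) at (2,\yy) {$\bullet$};
  \node (c\nn) at (3,\yy) {$\bullet$};
  \draw[->] (a\nn) -- node[above] {$x_{\fst}$} (b\nn);
  \draw[->] (b\nn) -- node[above] {$x_{\snd}$} (c\nn);
  \draw[->] (p) -- node[above] {$a_{\nn}$} (a\nn);
  \draw[->] (q) -- node[above] {$a_{\nn}$} (c\nn);
}
\draw[->] (q) edge[loop right] node {$y$} (q);
\end{tikzpicture}
\caption{The generators of $T$ for the line system with points $1,2,3$ and lines $(1,2)$, $(2,3)$, $(3,1)$. An arrow labeled $h$ from $s$ to $t$ means that the partial injection $h$ sends $s$ to $t$; there are no other edges.}\label{fig:triangle}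
\end{figure}

\begin{example}[the triangle]\label{ex:triangle}
Let $d=2$, $P=\{1,2,3\}$, and let the lines be $(1,2)$, $(2,3)$, $(3,1)$; see Figure~\ref{fig:triangle}. Here $V$ has eleven vertices and
\[
u_1=a_1x_1x_2a_1^{-1},\qquad u_2=a_2x_2x_3a_2^{-1},\qquad u_3=a_3x_3x_1a_3^{-1}.
\]

\emph{The identity holds in $I_2$.} Every element of $I_2$ either fixes each point of its domain or sends each point of its domain to the other point; call it even or odd (and call $0$ even). Under a substitution into $I_2$, two of $x_1,x_2,x_3$ have the same parity. They form a line, and their product fixes every point of its domain. Lemma~\ref{lem:idbasic}(b) applies. Hence $T\notin\operatorname{var}I_2$. One line alone would not do: with only the factor for $(1,2)$, the substitution $a_1=x_2=1$, $x_1=e_{12}$, $y=e_{22}$ gives $\varepsilon=e_{11}$ and $\varepsilon yy^{-1}=0$.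

\emph{The same obstruction in terms of colorings.} Suppose that an admissible set $C$ contains $q$ but not $p$. Then no $a_\ell$ is homogeneous, because $\operatorname{dom}a_\ell=\{p,q\}$. So each $a_\ell$ is constant, each path starts outside $C$ and ends inside $C$, and exactly one of its two steps is cut. If one edge of $x_i$ is cut, then $x_i$ is not constant, hence homogeneous, and all its edges are cut. So the set of cut labels contains exactly one point of each line, which is impossible in a triangle. Thus (S1) fails for the pair $(p,q)$.

\emph{Fewer generators remove the obstruction.} Keep $x_1$ and the $a_\ell$, and replace $x_2,x_3$ by the rank-one maps formed by their single edges. Now steps with label $2$ or $3$ may be cut independently of each other. Let $C$ consist of $q$, the last vertex of each path, and the middle vertex of the path of $(3,1)$. The cut steps have labels $2$, $3$, $3$; the maps $x_1$ and $a_\ell$ are constant; so $C$ is admissible and cuts $(p,q)$. Section~\ref{sec:local} shows that all of (S1) and (S2) can be satisfied in this way, and that every one-generated inverse subsemigroup of $T$ lies in $\operatorname{var}B_2^1$. This is Theorem~\ref{thm:B}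 for $m=2$, $n=1$.
\end{example}

The general case needs lines longer than $n$, so that $n$ generators cannot occupy a whole line, and a replacement for the pigeonhole argument in the triangle.

\section{An identity of $I_m$ from the Hales--Jewett theorem}\label{sec:HJ}

Let $d\ge2$ and $P=\{1,\dots,d\}^M$. A \emph{combinatorial line} $\ell$ is given by a nonempty set of \emph{active} coordinates and a fixed value for each of the other coordinates; its point $\ell(k)$, $1\le k\le d$, has the value $k$ in all active coordinates and the fixed values elsewhere. The Hales--Jewett theorem states that for all $d$ and $r$ there is $M$ such that every coloring of $\{1,\dots,d\}^M$ with $r$ colors has a combinatorial line all of whose points have the same color.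

The combinatorial lines form a line system of length $d$. The points $\ell(1),\dots,\ell(d)$ are distinct. For (L1), take a point and make one coordinate active. For (L2), let $i\ne j$ lie on $\ell$; then the active coordinates of $\ell$ are those in which $i$ and $j$ differ, and the fixed values are those common to $i$ and $j$, so $\ell$ is determined by $i$ and $j$.

\begin{proposition}\label{prop:global}
Let $m\ge1$, let $d\ge2$ be a multiple of $m!$, and let $M$ be given by the Hales--Jewett theorem for $d$ and $r=|I_m|$. Then the semigroup $T$ of the system of combinatorial lines in $\{1,\dots,d\}^M$ does not lie in $\operatorname{var}I_m$.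
\end{proposition}

\begin{proof}
Substitute elements of $I_m$ for the variables of \eqref{eq:id}, and color each point $i$ by the value of $x_i$. On a monochromatic line $\ell$ all $x_{\ell(k)}$ have the same value $x$, so $x_{\ell(1)}\cdots x_{\ell(d)}=x^d$ is idempotent by Lemma~\ref{lem:power}. By Lemma~\ref{lem:idbasic}, the identity \eqref{eq:id} holds in $I_m$ and fails in $T$.
\end{proof}

\section{Subsemigroups with few generators}\label{sec:local}

In this section the line system is arbitrary, of length $d$.

\subsection*{The elements of $T$}
The $n$ generators of a subsemigroup of $T$ are arbitrary elements, that is, long products of the maps $x_i,a_\ell,y$, and a single one could involve all labels of a line. Condition (L2) makes such products collapse to rank at most one.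

Let $N_1$ be the set of all elements of $I_V$ of rank at most one, and let $W_i=\{x_i,\,x_i^{-1},\,x_ix_i^{-1},\,x_i^{-1}x_i\}$. The sets $D=\{p,q\}$ and $D_\ell=\{v_{\ell,0},v_{\ell,d}\}$, $\ell\in\mathcal L$, are pairwise disjoint \emph{end pairs}, each with a first element ($p$ or $v_{\ell,0}$) and a second element. Let $Y$ be the set of bijections from one end pair to another, or to itself, that send first to first and second to second.

\begin{lemma}\label{lem:elements}
$T\subseteq N_1\cup Y\cup\bigcup_{i\in P}W_i$.
\end{lemma}

\begin{proof}
The right side contains the generators ($a_\ell\in Y$, $y\in N_1$) and is closed under inversion. We check products with the help of \eqref{eq:rank}. A product with a factor in $N_1$ lies in $N_1$. A product of two elements of $Y$ lies in $Y$ or is $0$, because end pairs are equal or disjoint. The domain and the range of an element of $W_i$ are among the sets $\operatorname{dom}x_i$, $\operatorname{ran}x_i$, and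
\[
v_{\ell,k}\in\operatorname{dom}x_i\iff k<d,\ \ell(k+1)=i;\qquad v_{\ell,k}\in\operatorname{ran}x_i\iff k>0,\ \ell(k)=i .
\]
Since $\ell(k)\ne\ell(k+1)$, the sets $\operatorname{dom}x_i$ and $\operatorname{ran}x_i$ are disjoint. So a product of two elements of $W_i$ is $0$ unless the range of the first is the domain of the second, and then it lies in $W_i$. Let $i\ne j$. Then $\operatorname{dom}x_i\cap\operatorname{dom}x_j=\emptyset=\operatorname{ran}x_i\cap\operatorname{ran}x_j$. A vertex $v_{\ell,k}$ in $\operatorname{ran}x_i\cap\operatorname{dom}x_j$ has $\ell(k)=i$ and $\ell(k+1)=j$; by (L2) this determines $\ell$, and then $k$. So this intersection, and by symmetry $\operatorname{dom}x_i\cap\operatorname{ran}x_j$, has at most one element, and $W_iW_j\subseteq N_1$. Finally, $D$ meets neither $\operatorname{dom}x_i$ nor $\operatorname{ran}x_i$, while $D_\ell\cap\operatorname{dom}x_i\subseteq\{v_{\ell,0}\}$ and $D_\ell\cap\operatorname{ran}x_i\subseteq\{v_{\ell,d}\}$. Hence $YW_i\cup W_iY\subseteq N_1$.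
\end{proof}

For $s,t\in V$ let $g_{st}$ be the rank-one map $s\mapsto t$. For $J\subseteq P$ let $T_J\subseteq I_V$ be the inverse semigroup generated by
\[
A_J=\{x_i:i\in J\}\cup\{a_\ell:\ell\in\mathcal L\}\cup\{g_{st}:s,t\in V\}.
\]

\begin{lemma}\label{lem:reduce}
Every inverse subsemigroup $U$ of $T$ generated by at most $n$ elements is contained in $T_J$ for some $J$ with $|J|\le n$.
\end{lemma}

\begin{proof}
Every $T_J$ contains $N_1$, since $0=g_{pq}g_{pq}$, and contains $Y$, whose elements have the forms $a_\ell$, $a_\ell^{-1}$, $a_\ell a_\ell^{-1}$ and $a_\ell^{-1}a_{\ell'}$. By Lemma~\ref{lem:elements}, each generator of $U$ outside $N_1\cup Y$ lies in some $W_i$; put one such $i$ into $J$ for each of them.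
\end{proof}

\subsection*{Arcs}
Fix $J\subseteq P$ such that \emph{every line has a point outside $J$}. A step is \emph{live} if its label lies in $J$ and \emph{dead} otherwise; every line has a dead step. ``Admissible'' now refers to the alphabet $A_J$. Dead steps may be cut freely, and live steps with the same label must be cut all in the same direction or not at all, so it remains to understand the letters $a_\ell$. The map $a_\ell$ is $C$-homogeneous if and only if $C$ cuts neither $(p,q)$ nor $(v_{\ell,d},v_{\ell,0})$; it is $C$-constant if and only if $C$ cuts neither $(p,v_{\ell,0})$ nor $(q,v_{\ell,d})$. This gives two ways to take care of all $a_\ell$ at once: keep both elements of every end pair on the same side of $C$, or put all first elements outside $C$ and all second elements inside.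

The first way ties $v_{\ell,d}$ to $v_{\ell,0}$. We therefore call the pair $(v_{\ell,d},v_{\ell,0})$ the \emph{link} of $\ell$; the $d$ steps and the link make $V_\ell$ a directed cycle. Delete the dead steps. At least one is deleted, so the cycle falls apart into directed paths, the \emph{arcs} of $\ell$; see Figure~\ref{fig:arcs}. Each arc is linearly ordered, consecutive vertices are joined by a live step or by the link, and the edge of the cycle that leaves the last vertex of an arc, or enters the first, is a dead step. If $j\in J$ and $j\in\ell$, the step of $\ell$ with label $j$ divides its arc into the part $R^-_\ell(j)$ before the step and the part $R^+_\ell(j)$ after it. Put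
\[
C^-(j)=\bigcup_{\ell\ni j}R^-_\ell(j),\qquad C^+(j)=\bigcup_{\ell\ni j}R^+_\ell(j)\qquad(j\in J).
\]
For the second way, let $i\in P$ be any point. For each line $\ell$ choose a step $k_\ell$: the step with label $i$ if $i\in\ell$, and some dead step if $i\notin\ell$. Put
\[
Z(i)=\{q\}\cup\{v_{\ell,k}:\ell\in\mathcal L,\ k\ge k_\ell\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,xscale=1.5,inner sep=2pt]
\foreach \kk in {0,3,4,5,6} \node[label=below:{$v_{\ell,\kk}$}] (v\kk) at (\kk,0) {$\circ$};
\foreach \kk in {1,2} \node[label=below:{$v_{\ell,\kk}$}] (v\kk) at (\kk,0) {$\bullet$};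
\draw[->] (v0) -- node[above] {$j$} (v1);
\draw[->] (v1) -- (v2);
\draw[->,dashed] (v2) -- (v3);
\draw[->] (v3) -- (v4);
\draw[->,dashed] (v4) -- (v5);
\draw[->] (v5) -- (v6);
\draw[->] (v6) to[out=140,in=40,looseness=0.6] node[above] {link} (v0);
\end{tikzpicture}
\caption{The cycle of a line $\ell$ of length $6$ with dead steps $3$ and $5$ (dashed). Deleting them leaves two arcs, $v_{\ell,3},v_{\ell,4}$ and $v_{\ell,5},v_{\ell,6},v_{\ell,0},v_{\ell,1},v_{\ell,2}$, in this order. The live step with label $j$ divides the second arc into $R_\ell^-(j)=\{v_{\ell,5},v_{\ell,6},v_{\ell,0}\}$ and $R_\ell^+(j)=\{v_{\ell,1},v_{\ell,2}\}$ (black).}\label{fig:arcs}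
\end{figure}

\begin{lemma}\label{lem:adm}
The set $D$, every arc, the sets $C^\pm(j)$ for $j\in J$, and the sets $Z(i)$ for $i\in P$ are admissible. The sets $D$, $C^\pm(j)$ and the arcs cut no end pair; the set $Z(i)$ contains the second but not the first element of every end pair. For $i\in J$, both $C^+(i)$ and $Z(i)$ are disjoint from $\operatorname{dom}x_i$ and contain $\operatorname{ran}x_i$.
\end{lemma}

\begin{proof}
The letters $g_{st}$ need no check. The set $D$ cuts no step and no end pair. An arc misses $p$ and $q$, and the only edges of a cycle that it can cut are dead steps. The set $C^+(j)$ misses $p$, $q$ and the paths of the lines not through $j$; on the path of a line $\ell\ni j$ it is the final segment $R^+_\ell(j)$ of an arc, which cuts two edges of the cycle, the step with label $j$ and a dead step. That step with label $j$ starts outside $C^+(j)$ and ends inside. Likewise $R^-_\ell(j)$ is an initial segment of an arc and cuts a dead step and the step with label $j$, which starts inside $C^-(j)$ and ends outside. So for all these sets no end pair is cut and every $a_\ell$ is homogeneous; every $x_i$ with $i\in J$ is constant, except $x_j$ for $C^\pm(j)$,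 which is homogeneous.

Since $1\le k_\ell\le d$, the set $Z(i)$ contains $q$ and all $v_{\ell,d}$, and neither $p$ nor any $v_{\ell,0}$; so every $a_\ell$ is constant. On the path of $\ell$ the only step that is cut is $k_\ell$, from outside to inside, and it is dead or has label $i$. So $x_j$ is constant for $j\in J\setminus\{i\}$, and all edges of $x_i$ go from outside to inside.
\end{proof}

\begin{proposition}\label{prop:local}
If every line has a point outside $J$, then $T_J\in\operatorname{var}B_2^1$.
\end{proposition}

\begin{proof}
We verify the conditions of Lemma~\ref{lem:criterion}.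

\emph{Condition {\rm(S1)}.} Let $s\ne t$. If exactly one of them lies in $D$, take $D$. If $\{s,t\}$ is an end pair, take $Z(i)$ for any point $i$. Otherwise both lie on paths. If they lie in different arcs, of the same line or not, take the arc of $s$. If they lie in the same arc of $\ell$, the segment of the arc between them is not just the link, because $\{s,t\}\ne D_\ell$. So it contains a live step, with label $j$ say, and $C^+(j)$ contains the later of $s,t$ and not the earlier.

\emph{Condition {\rm(S2)}.} Let $b\in A_J\cup A_J^{-1}$ and $v\notin\operatorname{dom}b$. If $b=g_{st}^{\pm1}$, use (S1). If $b=a_\ell$, then $\operatorname{dom}b=D$ and we take $C=D$. There remain the letters $b=x_i^{\pm1}$ with $i\in J$ and $b=a_{\ell_0}^{-1}$. Let $K=\operatorname{dom}x_i\cup\operatorname{ran}x_i$ in the first case and $K=D_{\ell_0}$ in the second. Then $\operatorname{dom}b\subseteq K$, and $\operatorname{ran}b\subseteq K$ or $\operatorname{ran}b=D$. Therefore: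
\begin{enumerate}
\item[$(*)$] an admissible set $C$ that contains $v$, misses $K$ and does not cut $(p,q)$ has the properties required in (S2).
\end{enumerate}
If $v\in D$, apply $(*)$ to $C=D$. Let $v\in V_\ell$, and let $R$ be the arc of $v$. If $R\cap K=\emptyset$, apply $(*)$ to $C=R$. So let $R$ meet $K$. Then $K\cap V_\ell=\{z,z'\}$, where $\kappa=(z,z')$ is an edge of the cycle of $\ell$: the live step with label $i$, or the link of $\ell=\ell_0$. In both cases $\kappa$ is an edge of the arc $R$. If $v\notin\{z,z'\}$, then $v$ comes before $z$ or after $z'$ in $R$; let $G$ be the segment of $R$ from $v$ to $z$, or from $z'$ to $v$. It has at least one edge and does not contain $\kappa$.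

\emph{Case 1: $v\notin\{z,z'\}$ and $G$ contains a live step}, with label $j$. Let $C=C^-(j)$ if $v$ comes before $z$, and $C=C^+(j)$ if $v$ comes after $z'$. Then $C$ contains $v$ and misses $z$ and $z'$. If $b=a_{\ell_0}^{-1}$, then $K=\{z,z'\}$ and $(*)$ applies. If $b=x_i^{\pm1}$, the rest of $K$ lies on the paths of lines $\ell'\ne\ell$ through $i$. The labels on $\ell$ are distinct, so $j\ne i$. Both $i$ and $j$ lie on $\ell$, so $j\notin\ell'$ by (L2), and $C\cap V_{\ell'}=\emptyset$. Again $(*)$ applies.

\emph{Case 2: $v\in\{z,z'\}$, or $G$ consists of the link alone.} Then $\kappa$ is not the link: otherwise $\{z,z'\}=\operatorname{dom}b$ would not contain $v$, and $G$ would not contain the link. So $b=x_i^{\pm1}$. By Lemma~\ref{lem:adm}, $x_i$ is homogeneous for $C^+(i)$ and for $Z(i)$, with domain outside and range inside. It suffices to find one of these two sets that contains $v$ if $b=x_i$, and one that misses $v$ if $b=x_i^{-1}$. If $v\in\{z,z'\}$, then $v\notin\operatorname{dom}b$ forces $v=z'\in\operatorname{ran}x_i$ for $b=x_i$ and $v=z\in\operatorname{dom}x_i$ for $b=x_i^{-1}$, and either set will do. If $G$ is the link, then $v$ lies in exactly one of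 the two sets. Indeed, either $v=v_{\ell,d}$ comes before $z=v_{\ell,0}$, and then $v\in Z(i)$, $v\notin C^+(i)$; or $v=v_{\ell,0}$ comes after $z'=v_{\ell,d}$, and then $v\in C^+(i)$, $v\notin Z(i)$. Choose the set that suits $b$.
\end{proof}

The hypothesis on $J$ was used twice: to break each cycle into linearly ordered arcs, and to choose $k_\ell$ on the lines not through $i$. It cannot be dropped: for the triangle and $J=P$ we have $T\subseteq T_J$ and $T\notin\operatorname{var}I_2\supseteq\operatorname{var}B_2^1$.

\subsection*{Proof of Theorem~\ref{thm:B}}
Given $m,n\ge1$, let $d>n$ be a multiple of $m!$; then $d\ge2$. Let $T$ be the semigroup of Proposition~\ref{prop:global}, so $T\notin\operatorname{var}I_m$. An inverse subsemigroup $U$ of $T$ with at most $n$ generators is contained in some $T_J$ with $|J|\le n$ by Lemma~\ref{lem:reduce}. Every line has $d>n$ points, hence a point outside $J$, and Proposition~\ref{prop:local} gives $U\in\operatorname{var}B_2^1$. This proves the first assertion. An identity is a universal sentence, so the second assertion is the case $\mathcal K=\mathcal V$ of the following corollary of the first. \qed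

\begin{corollary}\label{cor:univ}
No class $\mathcal K$ with $\operatorname{var}B_2^1\subseteq\mathcal K\subseteq\operatorname{var}I_m$ can be axiomatized by universal sentences in boundedly many variables.
\end{corollary}

\begin{proof}
Suppose that $\mathcal K$ is axiomatized by sentences $\forall z_1\cdots\forall z_k\,\theta$ with $\theta$ quantifier-free and $k\le n$, where $n\ge1$. Take $T$ for $m$ and $n$. The truth of $\theta$ at a tuple $(t_1,\dots,t_k)$ of elements of $T$ is decided in the inverse subsemigroup generated by $t_1,\dots,t_k$, which lies in $\operatorname{var}B_2^1\subseteq\mathcal K$ and so satisfies the sentence. Thus $T$ satisfies all the axioms, and $T\in\mathcal K\subseteq\operatorname{var}I_m$, a contradiction.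
\end{proof}

\section{Finding $B_2$ and $B_2^1$ as divisors}\label{sec:div}

We turn to varieties that do not contain $B_2^1$. The first step converts the absence of $B_2^1$ or $B_2$ into an identity. An inverse semigroup \emph{divides} $S$ if it is a homomorphic image of an inverse subsemigroup of $S$.

\begin{lemma}\label{lem:div}
Let $S$ be a finite inverse semigroup.
\begin{enumerate}
\item[(a)] If $S$ fails \eqref{eq:sigma}, then $B_2^1$ divides $S$.
\item[(b)] If $S$ fails $xx^{-1}=x^{-1}x$, then $B_2$ divides $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $S\subseteq I_m$.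

(a) There are an idempotent $e$ and an element $a$ of $Q=eSe$ with $f=aa^{-1}\ne g=a^{-1}a$. Put $X_1=\operatorname{dom}a$ and $X_2=\operatorname{ran}a$. These sets have the same size $r$, and they are different because $f$ and $g$ are the identities on them. Let $N$ be the set of elements of $Q$ of rank less than $r$. It is an ideal of $Q$ by \eqref{eq:rank}, provided it is nonempty, and it contains $fg$, the identity on $X_1\cap X_2$. Write
\[
\beta_{11}=f,\qquad\beta_{12}=a,\qquad\beta_{21}=a^{-1},\qquad\beta_{22}=g,
\]
so that $\beta_{ab}$ is a bijection from $X_a$ to $X_b$. These four elements are distinct and have rank $r$. We have $\beta_{ab}\beta_{bc}=\beta_{ac}$, which amounts to $f^2=f$, $g^2=g$, the definitions of $f$ and $g$, and $fa=a=ag$, $ga^{-1}=a^{-1}=a^{-1}f$. If $b\ne c$, then $\beta_{ab}\beta_{cd}$ has rank $|X_1\cap X_2|<r$ and lies in $N$. The identity element $e$ of $Q$ is defined on $X_1\cup X_2$, so it has rank greater than $r$. Hence $K=\{e,f,g,a,a^{-1}\}\cup N$ is an inverse subsemigroup, and $e\mapsto1$, $\beta_{ab}\mapsto e_{ab}$, $N\to0$ is a homomorphism of $K$ onto $B_2^1$.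

(b) Argue in the same way with $Q=S$ and $K=\{f,g,a,a^{-1}\}\cup N$.
\end{proof}

\begin{remark}
Finiteness makes $X_1$ and $X_2$ incomparable, and the lemma fails without it. The shift $k\mapsto k+1$ of $\{0,1,2,\dots\}$ generates an inverse monoid that is not Clifford and consists of bijections between final segments. Its idempotents form a chain, and so do those of any divisor, since an idempotent image of $t$ is also the image of $tt^{-1}$; but $e_{11}$ and $e_{22}$ are incomparable.
\end{remark}

\section{Finite bases in the absence of $B_2^1$}\label{sec:fb}

The plan is to embed every semigroup satisfying \eqref{eq:sigma} in a product of Brandt semigroups over its own subgroups, and to control the subgroups by finitely many group laws.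

\subsection*{Brandt semigroups}
For a group $H$ and a nonempty set $\Lambda$, the \emph{Brandt semigroup} $B(H,\Lambda)$ is $(\Lambda\times H\times\Lambda)\cup\{0\}$ with $(\lambda,h,\mu)(\nu,h',\rho)=(\lambda,hh',\rho)$ if $\mu=\nu$ and all other products $0$. For trivial $H$ we write $B_\Lambda$ and omit the middle entry. Thus $B_{\{1,2\}}=B_2$, and for $|\Lambda|=1$ we get the two-element semilattice $Y_2=\{0,1\}$.

\begin{lemma}\label{lem:brandt}
\begin{enumerate}
\item[(a)] $B(H,\Lambda)$ is a homomorphic image of $B_\Lambda\times H$.
\item[(b)] $B_\Lambda\in\operatorname{var}B_2$ for every $\Lambda$.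
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Send $((\lambda,\mu),h)$ to $(\lambda,h,\mu)$ and $(0,h)$ to $0$.

(b) Let $\Phi$ be the set of all maps $\Lambda\to\{1,2\}$, let $N$ be the ideal of $B_2^\Phi$ formed by the families with some coordinate equal to $0$, and let $\gamma_{\lambda\mu}=(e_{\varphi(\lambda)\varphi(\mu)})_{\varphi\in\Phi}\notin N$. Any two distinct elements of $\Lambda$ have different images under some $\varphi$. Hence distinct pairs $(\lambda,\mu)$ give distinct families, and $\gamma_{\lambda\mu}\gamma_{\nu\rho}\in N$ if $\mu\ne\nu$. Also $\gamma_{\lambda\mu}\gamma_{\mu\rho}=\gamma_{\lambda\rho}$ and $\gamma_{\lambda\mu}^{-1}=\gamma_{\mu\lambda}$. So $K=\{\gamma_{\lambda\mu}:\lambda,\mu\in\Lambda\}\cup N$ is an inverse subsemigroup of $B_2^\Phi$ with $K/N\cong B_\Lambda$.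
\end{proof}

Let $R$ be an inverse semigroup. For idempotents $f,g$ write $f\sim g$ if $aa^{-1}=f$ and $a^{-1}a=g$ for some $a\in R$. This is an equivalence relation: use $a=f$, the inverse $a^{-1}$, and the fact that $a^{-1}a=bb^{-1}$ implies $(ab)(ab)^{-1}=aa^{-1}$ and $(ab)^{-1}(ab)=b^{-1}b$. For a $\sim$-class $\Lambda$ let $D_\Lambda=\{a\in R:aa^{-1}\in\Lambda\}$; these sets are the $\mathcal D$-classes of $R$. On $D_\Lambda^0=D_\Lambda\cup\{0\}$, with a new symbol $0$, define $a\cdot b=ab$ if $a^{-1}a=bb^{-1}$, and let all other products be $0$.

We want to map $R$ to $D_\Lambda^0$ by sending $t$ to the element of $D_\Lambda$ that lies below $t$. In $B_2^1$ this is ambiguous, because $e_{11}\sim e_{22}$ both lie below $1$. The identity \eqref{eq:sigma} removes exactly this ambiguity.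

\begin{lemma}\label{lem:embed}
Let $R$ be an inverse semigroup satisfying \eqref{eq:sigma}. Then $R$ embeds in a direct product of Brandt semigroups $B(H,\Lambda)$ in which every $H$ is a subgroup of $R$. If $R$ is Clifford, then every $\Lambda$ has one element.
\end{lemma}

\begin{proof}
Fix a class $\Lambda$ and $f_0\in\Lambda$, and let $H=H_{f_0}$.

\emph{$D_\Lambda^0\cong B(H,\Lambda)$.} For $f\in\Lambda$ choose $r_f$ with $r_fr_f^{-1}=f_0$ and $r_f^{-1}r_f=f$. For $a\in D_\Lambda$ with $aa^{-1}=f$, $a^{-1}a=g$, put $h=r_far_g^{-1}$. Then $hh^{-1}=r_faga^{-1}r_f^{-1}=r_ffr_f^{-1}=f_0$ and $h^{-1}h=r_ga^{-1}far_g^{-1}=r_ggr_g^{-1}=f_0$, so $h\in H$, and $r_f^{-1}hr_g=fag=a$. Conversely, for $f,g\in\Lambda$ and $h\in H$, the element $a=r_f^{-1}hr_g$ has $aa^{-1}=r_f^{-1}f_0r_f=f$, $a^{-1}a=r_g^{-1}f_0r_g=g$ and $r_far_g^{-1}=f_0hf_0=h$. So $a\mapsto(f,r_far_g^{-1},g)$, $0\mapsto0$ is a bijection. It is multiplicative: products vanish on both sides under the same condition, and if $bb^{-1}=g$, $b^{-1}b=k$, then $r_far_g^{-1}\,r_gbr_k^{-1}=r_f\,agb\,r_k^{-1}=r_f\,ab\,r_k^{-1}$. If $R$ is Clifford, $f\sim g$ forces $f=g$, so $|\Lambda|=1$.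

\emph{The map $\psi_\Lambda$.} For an idempotent $e$, at most one $f\in\Lambda$ satisfies $f\le e$. Indeed, if $f,g\in\Lambda$ lie below $e$ and $aa^{-1}=f$, $a^{-1}a=g$, then $eae=efage=fag=a$, and \eqref{eq:sigma} with $y=e$, $x=a$ gives $f=g$. For $t\in R$ put $\psi_\Lambda(t)=ft$ if $f\in\Lambda$ and $f\le tt^{-1}$, and $\psi_\Lambda(t)=0$ if there is no such $f$. In the first case $(ft)(ft)^{-1}=f$, so $ft\in D_\Lambda$, and $g=(ft)^{-1}(ft)=t^{-1}ft$ lies in $\Lambda$.

\emph{$\psi_\Lambda$ is a homomorphism.} Suppose $\psi_\Lambda(tu)\ne0$, say $f\in\Lambda$ and $f\le tuu^{-1}t^{-1}$. Then $f\le tt^{-1}$, and $g=t^{-1}ft\le t^{-1}tuu^{-1}t^{-1}t\le uu^{-1}$. So $\psi_\Lambda(t)=ft$, $\psi_\Lambda(u)=gu$, $(gu)(gu)^{-1}=g$, and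
\[
\psi_\Lambda(t)\cdot\psi_\Lambda(u)=ft\,gu=ftt^{-1}ftu=ftu=\psi_\Lambda(tu).
\]
It remains to show that $\psi_\Lambda(t)\cdot\psi_\Lambda(u)\ne0$ implies $\psi_\Lambda(tu)\ne0$. Let $\psi_\Lambda(t)=ft$ and $\psi_\Lambda(u)=g'u$ with $g'\le uu^{-1}$. The product is nonzero only if $g'=g=t^{-1}ft$. Then $f=tt^{-1}ftt^{-1}=tgt^{-1}\le tuu^{-1}t^{-1}$, as required.

\emph{The maps $\psi_\Lambda$ separate points.} Let $\psi_\Lambda(a)=\psi_\Lambda(b)$ for all $\Lambda$. For the class $\Lambda$ of $aa^{-1}$ we have $\psi_\Lambda(a)=aa^{-1}a=a$, so $a=\psi_\Lambda(b)=f'b$ for an idempotent $f'$, that is, $a\le b$. By symmetry $b\le a$, and $a=b$.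
\end{proof}

\subsection*{The groups in the variety}
We use the Oates--Powell theorem in the following form: every subvariety of a variety generated by a finite group is finitely based. (Finite groups generate Cross varieties, and subvarieties of Cross varieties are Cross; see \cite[Ch.~5]{Neumann}.)

\begin{lemma}\label{lem:groups}
Let $S$ be a finite inverse semigroup, $\mathcal V\subseteq\operatorname{var}S$ a variety, and $\mathcal G$ the class of all groups in $\mathcal V$. There are nonempty group words $w_1,\dots,w_r$ such that $\mathcal G$ is the class of groups satisfying $w_1=1,\dots,w_r=1$.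
\end{lemma}

\begin{proof}
The class $\mathcal G$ is defined within $\mathcal V$ by $xx^{-1}=yy^{-1}$, so it is a variety of groups. Let $\Gamma$ be the direct product of the maximal subgroups of $S$, a finite group. By the Oates--Powell theorem it suffices to show $\mathcal G\subseteq\operatorname{var}\Gamma$, and for this, that every finitely generated $H\in\mathcal G$ lies in $\operatorname{var}\Gamma$. By (F) there are a finite $k$, an inverse subsemigroup $R\subseteq S^k$ and a homomorphism $\pi$ of $R$ onto $H$. Let $h$ be the product of all idempotents of $R$, which is the least one. Every idempotent of $hRh$ lies below $h$ and so equals $h$; thus $G=hRh$ is a group. Since $\pi(h)=1$, we have $\pi(hth)=\pi(t)$, so $\pi(G)=H$. The projections of $G$ to the factors of $S^k$ are subgroups of $S$, and $G$ embeds in their product. Hence $G$ and $H$ lie in $\operatorname{var}\Gamma$.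
\end{proof}

A group satisfies $w=1$ if and only if it satisfies $w^2=w$, and the second form makes sense in any inverse semigroup. It may, however, fail there even when all subgroups satisfy $w=1$: the subgroups of $B_2$ satisfy $x=1$, but $B_2$ fails $x^2=x$. The remedy is to impose the law only inside local submonoids, which are Clifford.

\begin{lemma}\label{lem:idem}
Let $w$ be a nonempty group word in the variables $x_1,\dots,x_s$, all of which occur in it, and let $Q$ be a Clifford semigroup whose subgroups satisfy $w=1$. Then $Q$ satisfies $w^2=w$.
\end{lemma}

\begin{proof}
Let $c_1,\dots,c_s\in Q$ and $h=\prod_ic_ic_i^{-1}$. Idempotents are central and $c_ic_i^{-1}c_i^{\pm1}=c_i^{\pm1}$, so $w(c_1,\dots,c_s)=h\,w(c_1,\dots,c_s)$. Distributing a factor $h$ to each letter and using $hc_i^{-1}=(hc_i)^{-1}$, we see that this equals $w(hc_1,\dots,hc_s)$. As $(hc_i)(hc_i)^{-1}=hc_ic_i^{-1}=h$, the elements $hc_i$ lie in the group $H_h$, and the value is the idempotent $h$.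
\end{proof}

\begin{proposition}\label{prop:fb}
Let $S$ be a finite inverse semigroup and $\mathcal V\subseteq\operatorname{var}S$ a variety with $B_2^1\notin\mathcal V$. Then $\mathcal V$ is finitely based.
\end{proposition}

\begin{proof}
If a member of $\mathcal V$ failed \eqref{eq:sigma}, then so would a two-generated member, which is finite by (F), and Lemma~\ref{lem:div}(a) would give $B_2^1\in\mathcal V$. So $\mathcal V$ satisfies \eqref{eq:sigma}. Let $\mathcal G$ and $w_1,\dots,w_r$ be as in Lemma~\ref{lem:groups}. Let $\widehat w_k$ be obtained from $w_k$ by substituting $yy^{-1}x_iyy^{-1}$ for each variable $x_i$, where $y$ is a new variable, and let $\Sigma$ consist of $\Sigma_0$, \eqref{eq:sigma} and $\widehat w_k^{\,2}=\widehat w_k$ for $k=1,\dots,r$. Two facts hold.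
\begin{enumerate}
\item[(i)] $\mathcal V$ satisfies $\Sigma$. For $R\in\mathcal V$ and an idempotent $e$, the local submonoid $eRe$ is Clifford and its subgroups lie in $\mathcal G$; apply Lemma~\ref{lem:idem}.
\item[(ii)] If $R$ satisfies $\Sigma$, then every subgroup $H$ of $R$ lies in $\mathcal G\subseteq\mathcal V$. Substitute the identity element of $H$ for $y$ and elements of $H$ for the $x_i$; the value of $w_k$ is an idempotent of $H$, so $H$ satisfies $w_k=1$.
\end{enumerate}

\emph{Case 1: $B_2\in\mathcal V$.} Let $R$ satisfy $\Sigma$. By Lemma~\ref{lem:embed} it embeds in a product of semigroups $B(H,\Lambda)$, with $H\in\mathcal V$ by (ii). By Lemma~\ref{lem:brandt}, $B_\Lambda\in\mathcal V$ and $B(H,\Lambda)\in\mathcal V$. So $R\in\mathcal V$, and $\Sigma$ is a basis.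

\emph{Case 2: $B_2\notin\mathcal V$ and $Y_2\in\mathcal V$.} By (F) and Lemma~\ref{lem:div}(b), applied to one-generated members, $\mathcal V$ satisfies $xx^{-1}=x^{-1}x$. If $R$ satisfies $\Sigma$ and this identity, Lemma~\ref{lem:embed} gives an embedding with $|\Lambda|=1$ in all factors, so $B_\Lambda=Y_2\in\mathcal V$, and (ii) and Lemma~\ref{lem:brandt}(a) yield $R\in\mathcal V$. So $\Sigma\cup\{xx^{-1}=x^{-1}x\}$ is a basis.

\emph{Case 3: $Y_2\notin\mathcal V$.} If $e\ne f$ are idempotents, then $ef$ differs from $e$ or from $f$, and $\{e,ef\}$ or $\{f,ef\}$ is a copy of $Y_2$. So the members of $\mathcal V$ are groups, and $\mathcal V$ satisfies $xx^{-1}=yy^{-1}$. A model of $\Sigma$ and this identity is a group, and it lies in $\mathcal V$ by (ii). So $\Sigma\cup\{xx^{-1}=yy^{-1}\}$ is a basis.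
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:C}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathcal V\subseteq\operatorname{var}S$ with $S$ finite, and embed $S$ in some $I_m$, so that $\mathcal V\subseteq\operatorname{var}I_m$. If $B_2^1\notin\mathcal V$, then $\mathcal V$ is finitely based by Proposition~\ref{prop:fb}. If $B_2^1\in\mathcal V$, then $\mathcal V$ is not finitely based by Theorem~\ref{thm:B}, and the last assertion follows from Corollary~\ref{cor:univ}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The equivalence of (2) and (4) is Theorem~\ref{thm:C} for $\mathcal V=\operatorname{var}S$. It remains to show that (3) implies (1) and (4), and that the failure of (3) implies the failure of both.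

Suppose that $S$ fails \eqref{eq:sigma}. By Lemma~\ref{lem:div}(a), $B_2^1$ is a homomorphic image of an inverse subsemigroup of $S$. So it lies in $\operatorname{var}S$, and (4) fails; it also lies in the plain variety generated by $S$, and (1) fails by Theorem~\ref{thm:plain}.

Suppose that $S$ satisfies \eqref{eq:sigma}. Since $B_2^1$ does not, (4) holds. For (1) we need more, because the plain variety generated by $S$ may be larger than $\operatorname{var}S$: we must express (3) by a plain identity. Embed $S$ in $I_m$ and let $c=m!$. By Lemma~\ref{lem:power}, $z^c$ is idempotent for all $z\in S$. If $z$ lies in a subgroup, then $z^c$ is the identity element of that subgroup and $z^{c+1}=z$. For $x,y\in S$ the element $y^cxy^c$ lies in the Clifford semigroup $y^cSy^c$, hence in a subgroup. So $S$ satisfies the plain identity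
\[
(y^cxy^c)^{c+1}=y^cxy^c .
\]
In $B_2^1$ the substitution $y=1$, $x=e_{12}$ turns the left side into $0$ and the right side into $e_{12}$. Therefore $B_2^1$ is not in the plain variety generated by $S$, and (1) holds by Theorem~\ref{thm:plain}.
\end{proof}

The equivalence of (1) and (2) in Theorem~\ref{thm:A} answers the question of Section~\ref{sec:intro} in the affirmative.

\begin{thebibliography}{9}

\bibitem{Neumann}
H.~Neumann, \emph{Varieties of Groups}.

\bibitem{Volkov}
Mikhail V.~Volkov, \emph{Identities in Brandt semigroups, revisited}, arXiv:1906.08175 (2019).

\end{thebibliography}
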